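# Gieseking-like manifolds outside the commensurability class of the Gieseking manifold

## 1. Non-arithmetic lattices whose parabolic fixed points are exactly $\mathbb P^1(k)$

**Theorem A.** Let $k$ be an imaginary quadratic field with ring of integers $\mathcal O$, let $p$ be a rational prime that is inert in $k$, and let $m$ be an integer with $m>p+1$ and $p\nmid m$. Then there is a discrete torsion-free group $\Gamma=\Gamma_{k,p,m}<\mathrm{PSL}_2(\mathcal O[1/p])$ of finite covolume, not cocompact, such that

1. the set of parabolic fixed points of $\Gamma$ is exactly $\mathbb P^1(k)=k\cup\{\infty\}$;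
2. $\Gamma$ contains an element of trace $\pm(2+m^2/p)$, and $\Gamma$ is not commensurable (up to conjugation) with any subgroup of any $\mathrm{PSL}_2(\mathcal O_d)$, where $\mathcal O_d$ is the ring of integers of an imaginary quadratic field $\mathbb Q(\sqrt{-d})$. In particular $\Gamma$ is non-arithmetic.

The theorem answers a question about hyperbolic manifolds taken from Roberto Frigerio, Ennio Grammatica, Bruno Martelli, "Efficient cycles of hyperbolic manifolds", arXiv:2309.17198 (2023). Throughout, $K=\mathbb Q(\sqrt{-3})=\mathbb Q(e^{i\pi/3})$ and $\mathcal P=\mathbb P^1(K)\subset\partial\mathbb H^3=\mathbb C\cup\{\infty\}$.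

**Definition (Gieseking-like).** Let $N=\Gamma\backslash\mathbb H^3$ be a cusped hyperbolic $3$-manifold, that is, complete, non-compact and of finite volume, possibly non-orientable, with $\Gamma<\mathrm{Isom}(\mathbb H^3)$ discrete and torsion-free. Then $N$ is Gieseking-like if some conjugate $\Gamma'$ of $\Gamma$ in $\mathrm{Isom}(\mathbb H^3)$ has the property that every point of $\mathcal P$ is a parabolic fixed point of $\Gamma'$.

The Gieseking manifold is the non-orientable cusped manifold obtained from one regular ideal tetrahedron; it is doubly covered by the figure-8 knot complement. It is a known fact that it is Gieseking-like, and that being Gieseking-like is invariant under commensurability. So everything commensurable with the Gieseking manifold is Gieseking-like, and one asks whether the converse holds.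

**Corollary.** The manifold $\Gamma_{K,2,5}\backslash\mathbb H^3$ is Gieseking-like and not commensurable with the Gieseking manifold. Hence the class of Gieseking-like manifolds is strictly larger than the commensurability class of the Gieseking manifold.

Below, $\Gamma_{k,p,m}$ always denotes the particular group constructed in Sections 4 to 6.

**Theorem B.**

1. If $\Gamma_{k,p,m}$ and $\Gamma_{k',p',m'}$ are commensurable, then $k=k'$ and $p=p'$. Hence the Gieseking-like manifolds fall into infinitely many commensurability classes: take $k=K$ and $p$ any prime $\equiv 2\bmod 3$.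
2. For a Gieseking-like $N=\Gamma\backslash\mathbb H^3$, normalized so that $\mathcal P$ consists of parabolic fixed points of $\Gamma$, the following are equivalent: (a) $N$ is commensurable with the Gieseking manifold; (b) $N$ is arithmetic; (c) the set of parabolic fixed points of $\Gamma$ is exactly $\mathcal P$, and $\operatorname{tr}^2(\gamma)/\det(\gamma)$ is an algebraic integer for each orientation-preserving $\gamma\in\Gamma$.

The groups $\Gamma_{K,p,m}$ satisfy the first half of (c) but are not arithmetic, so the integrality condition in (c) cannot be dropped.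

## 2. Parabolic points, inert primes, arithmeticity

Points of $\mathbb H^3$ are written $(z,t)$ with $z\in\mathbb C$ and $t>0$. The group $\mathrm{Isom}(\mathbb H^3)$ acts on $\mathbb C\cup\{\infty\}$ by Möbius and anti-Möbius maps, and its orientation-preserving subgroup is $\mathrm{PSL}_2(\mathbb C)$.

**Definition (parabolic).** An isometry is parabolic if it fixes no point of $\mathbb H^3$ and exactly one point of $\partial\mathbb H^3$. If that point is $\infty$, the isometry acts on $\mathbb C$ as a similarity without fixed points. A similarity of ratio $\ne1$ has a fixed point in $\mathbb C$, and so does a rotation or a plain reflection, so a parabolic isometry fixing $\infty$ is a nonzero translation or a glide reflection with nonzero translation part.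

Every nonzero power of such a map is again of this kind. So powers of parabolics are parabolic with the same fixed point, and the set of parabolic fixed points of a group does not change when we pass to a finite-index subgroup. Conjugating the group by $\varphi$ moves the set by $\varphi$.

For example, let $x=a/b\in\mathbb P^1(k)$ with $a,b\in\mathcal O$ not both zero, and let $m\ge1$. The matrix
$$\eta=\begin{pmatrix}1-mab& ma^2\\ -mb^2&1+mab\end{pmatrix}\tag{1}$$
has determinant $1-m^2a^2b^2+m^2a^2b^2=1$, trace $2$, and fixes the vector $(a,b)$. So it is parabolic with fixed point $x$, and $\eta\equiv I\bmod m$. Conversely, a parabolic element of $\mathrm{PSL}_2(k)$ has its fixed point in $\mathbb P^1(k)$: the fixed point is either $\infty$ or the double root of a quadratic polynomial over $k$. Hence $\mathrm{PSL}_2(\mathcal O)$ and each of its principal congruence subgroups have $\mathbb P^1(k)$ as their exact set of parabolic fixed points.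

**Definition (commensurable).** Two hyperbolic manifolds are commensurable if they have a common finite-sheeted cover; equivalently, after conjugation in $\mathrm{Isom}(\mathbb H^3)$ their groups have a common finite-index subgroup.

**Definition (inert).** A rational prime $p$ is inert in $k$ if $\mathfrak p=p\mathcal O$ is a prime ideal. Then $\mathfrak p$ has norm $p^2$, so for nonzero $B\in\mathcal O$ the $p$-adic valuation of the norm $|B|^2$ is $2v_{\mathfrak p}(B)$, an even number. This gives the one arithmetic fact on which the construction rests:

**Fact (∗).** If $A\in\mathbb Z$, $B\in\mathcal O$ and $|B|^2=pA^2$, then $A=B=0$. Also $|B|^2\ne p$ for all $B\in\mathcal O$. More generally, if $a,b\in\mathcal O$ and $|a|^2=p|b|^2$, then $a=b=0$.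

In each case a nonzero solution would give an even valuation on the left and an odd one on the right. In $K$, norms of integers have the form $a^2+ab+b^2$. The prime $2$ is inert, because $X^2-X+1$ is irreducible mod $2$, and indeed $a^2+ab+b^2=2$ has no integer solution. For $p=7$, which is not inert, $(a,b)=(2,1)$ gives $|B|^2=7$, and Fact (∗) fails.

The following standard facts will be used.

- $\mathrm{PSL}_2(\mathcal O)$ is a lattice in $\mathrm{PSL}_2(\mathbb C)$, hence so are its finite-index subgroups. A discrete group containing a lattice contains it with finite index (compare covolumes).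
- If $\Gamma$ is discrete, torsion-free, of finite covolume, then it is finitely generated, fixes no point of $\partial \mathbb H^3$, and has a cusp decomposition: a $\Gamma$-invariant family of pairwise disjoint open horoballs centred at parabolic fixed points of $\Gamma$ such that $\Gamma$ acts cocompactly on the complement of their union. If $\Gamma$ is cocompact it has no parabolics.
- The figure-8 group is conjugate to a subgroup of $\mathrm{PSL}_2(\mathbb Z[e^{i\pi/3}])$ (Riley, A quadratic parabolic group, 1975), necessarily of finite index because it has finite covolume.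
- The groups $\mathrm{PSL}_2(\mathcal O_d)$ are arithmetic, arithmeticity is a commensurability invariant, and conversely a non-cocompact arithmetic Kleinian group is, up to conjugation, commensurable with some $\mathrm{PSL}_2(\mathcal O_d)$ (Maclachlan–Reid, The Arithmetic of Hyperbolic 3-Manifolds, Thm 8.2.3). A non-orientable $N$ is arithmetic when the orientation-preserving subgroup of its group is.

Now the question on the simplest groups. Finite-index torsion-free subgroups of $\mathrm{PSL}_2(\mathbb Z[e^{i\pi/3}])$ are Gieseking-like by (1), but by Riley's theorem they all lie in the commensurability class of the Gieseking manifold. For $\mathrm{PSL}_2(\mathbb Z[i])$ the parabolic fixed points are $\mathbb P^1(\mathbb Q(i))$, whose cross-ratios lie in $\mathbb Q(i)$. The four points $0,1,\infty,e^{i\pi/3}$ of $\mathcal P$ have, in a suitable order, cross-ratio $e^{i\pi/3}$. Möbius maps preserve cross-ratios and anti-Möbius maps conjugate them, so no conjugate of a group commensurable with $\mathrm{PSL}_2(\mathbb Z[i])$ can have all of $\mathcal P$ as parabolic fixed points. The same argument excludes every $\mathbb Q(\sqrt{-d})\neq K$.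 So an arithmetic example cannot work, and we need a lattice with the cusps of $\mathrm{PSL}_2(\mathcal O)$ that is not arithmetic.

## 3. Adjoining the reflection $z\mapsto p/\bar z$ to a full lattice

A good sign of non-arithmeticity is a trace that is not an algebraic integer. Let
$$P=\{(z,t):|z|^2+t^2=p\},\qquad \rho=\text{reflection in }P,\qquad \rho(z)=p/\bar z\ \text{ on }\partial\mathbb H^3 .$$
Clearly $\rho$ preserves $\mathbb P^1(k)$. For $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we compute $\gamma\rho(z)=\dfrac{ap+b\bar z}{cp+d\bar z}$, then $\rho\gamma\rho(z)=\dfrac{p(\bar cp+\bar dz)}{\bar ap+\bar bz}$, so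
$$\rho\begin{pmatrix}a&b\\c&d\end{pmatrix}\rho=\begin{pmatrix}\bar d&p\bar c\\ \bar b/p&\bar a\end{pmatrix}.\tag{2}$$
Put $\tau=\begin{pmatrix}1&m\\0&1\end{pmatrix}$ and
$$u:=\tau\cdot\rho\tau\rho=\begin{pmatrix}1&m\\0&1\end{pmatrix}\begin{pmatrix}1&0\\ m/p&1\end{pmatrix},\qquad \operatorname{tr}u=2+\frac{m^2}{p}.\tag{3}$$
For $p=2$, $m=5$ the trace is $29/2$. Let $\lambda^{\pm1}$ be the eigenvalues of $u$; they are real, since $\operatorname{tr}u>2$.

**Lemma 1.** Let $p\nmid m$, and let $R\subset\mathbb Q$ be a subring with $1/p\notin R$. Then no conjugate in $\mathrm{Isom}(\mathbb H^3)$ of a power $u^n$, $n\ge1$, lies in $\mathrm{PSL}_2(S)$, where $S\subset\mathbb C$ is a ring integral over $R$.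

**Proof.** Conjugation changes a trace at most by sign and complex conjugation, and $\operatorname{tr}u^n=\lambda^n+\lambda^{-n}$ is real. So if such a conjugate existed, $\lambda^n+\lambda^{-n}$ would lie in $S$ and be integral over $R$. Then $\lambda^{\pm n}$, the roots of $X^2-(\lambda^n+\lambda^{-n})X+1$, are integral over $R$, hence so are $\lambda^{\pm1}$, and so is $\operatorname{tr}u=2+m^2/p$. This is a rational number and subrings of $\mathbb Q$ are integrally closed, so $m^2/p\in R$. Since $p\nmid m$, there are integers $\alpha,\beta$ with $\alpha m^2+\beta p=1$, and $1/p=\alpha m^2/p+\beta\in R$, a contradiction. $\square$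

So any discrete group that contains $\tau$ and $\rho$ is non-arithmetic as far as traces are concerned. The natural attempt is to take a finite-index subgroup $\Lambda<\mathrm{PSL}_2(\mathcal O)$ and form $\langle\Lambda,\rho\rangle$. Every point of $\mathbb P^1(k)$ is a parabolic fixed point of $\Lambda$, so the cusps would be right with no work at all.

The attempt stops at discreteness. If $\langle\Lambda,\rho\rangle$ is discrete, it contains the lattice $\Lambda$ with finite index, and is therefore commensurable with $\mathrm{PSL}_2(\mathcal O)$: nothing is gained. Both outcomes really occur.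

- If $\Lambda$ contains $\tau$ with $p\nmid m$, then $u\in\langle\Lambda,\rho\rangle$. If this group were discrete, some power $u^n$ would lie in $\Lambda<\mathrm{PSL}_2(\mathcal O)$, against Lemma 1 with $R=\mathbb Z$. So it is not discrete.
- If $\Lambda$ is the subgroup defined by $b\equiv0\bmod p$, then by (2) $\rho\Lambda\rho=\Lambda$: the entry $\bar b/p$ is in $\mathcal O$ and the new upper right entry is $p\bar c$. Then $\langle\Lambda,\rho\rangle$ is discrete, contains $\Lambda$ with index $2$, and is commensurable with $\mathrm{PSL}_2(\mathcal O)$.

The lesson is that a lattice has no room for new elements. We must first throw some of it away, and keep only what can coexist with $\rho$. The plan is as follows. Take the translates of $P$ under a congruence subgroup $\Delta$. If they are disjoint, they cut $\mathbb H^3$ into chambers. Keep only the stabilizer $G$ of one chamber $C$, and add the reflections in all the walls of $C$. The images of $C$ then tile $\mathbb H^3$, and the resulting group is discrete of finite covolume. It contains $\tau$ and $\rho$, so Lemma 1 applies. The price is that $G$ is only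 part of $\Delta$, so it is no longer clear that all of $\mathbb P^1(k)$ consists of parabolic fixed points. This is the hard part; it is treated in Sections 7 to 9.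

## 4. The translates of $P$ are more than $\ln p$ apart

From now on $k,p,m$ are as in Theorem A, and
$$\Delta=\{\gamma\in\mathrm{SL}_2(\mathcal O):\gamma\equiv I\bmod m\},$$
a finite-index subgroup of $\mathrm{SL}_2(\mathcal O)$. As $m>p+1\ge3$, we have $m\ge4$, so $-I\notin\Delta$ and $\Delta$ embeds in $\mathrm{PSL}_2(\mathbb C)$.

**Step 1: $\Delta$ is torsion-free.** We need this because torsion-freeness of $\Gamma$ will be deduced from it. Let $\gamma=I+mX\in\Delta$. From $1=\det\gamma=1+m\operatorname{tr}X+m^2\det X$ we get $\operatorname{tr}X=-m\det X$, so $\operatorname{tr}\gamma=2-m^2\det X$. A nontrivial element of finite order in $\mathrm{PSL}_2(\mathbb C)$ is elliptic, with real trace in $(-2,2)$. Then $\det X\in\mathcal O\cap\mathbb R=\mathbb Z$ and $0<m^2\det X<4$, impossible for $m\ge4$.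

**Step 2: planes as Hermitian matrices.** This is to turn distances between planes into integer arithmetic. To an indefinite Hermitian matrix $H=\begin{pmatrix}A&B\\ \bar B&D\end{pmatrix}$ associate the plane bounded by the circle
$$A|z|^2+B\bar z+\bar Bz+D=0,\qquad\text{i.e. } v^*Hv=0\ \text{ for } v=(z,1)^{T}.$$
An element $\gamma\in\mathrm{SL}_2(\mathbb C)$ sends the plane of $H$ to the plane of $(\gamma^{-1})^*H\gamma^{-1}$. Put $q(H)=-\det H=|B|^2-AD$. This is a quadratic form of signature $(3,1)$, invariant under the action, with bilinear form
$$\langle H,H'\rangle=\tfrac12(B\bar B'+\bar BB'-AD'-A'D).$$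
If $A\neq0$, the circle is $|z+B/A|^2=q(H)/A^2$, of radius $\sqrt{q(H)}/|A|$. The plane $P$ has matrix $H_0=\mathrm{diag}(1,-p)$, with $q(H_0)=p$.

Claim: if $q(H)=q(H')=q>0$ and $|\langle H,H'\rangle|>q$, then the two planes are disjoint, at distance $d$ with $\cosh d=|\langle H,H'\rangle|/q$.

The Gram determinant $q^2-\langle H,H'\rangle^2$ is negative, so the span of $H,H'$ has signature $(1,1)$ and is spanned by two independent null vectors. A nonzero Hermitian matrix of determinant $0$ is $\pm vv^*$, and an element of $\mathrm{SL}_2(\mathbb C)$ carries two independent such matrices to multiples of $\mathrm{diag}(1,0)$ and $\mathrm{diag}(0,1)$. So we may assume that $H,H'$ are diagonal, and $q(H)=q(H')=q$ forces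
$$H=\pm\sqrt q\,\mathrm{diag}(r^{-1},-r),\qquad H'=\pm\sqrt q\,\mathrm{diag}(r'^{-1},-r')$$
with $r,r'>0$. These are concentric hemispheres of radii $r,r'$, and $|\langle H,H'\rangle|/q=\frac12\left(\frac r{r'}+\frac{r'}r\right)=\cosh\ln(r/r')$. As this exceeds $1$, $r\ne r'$; the planes are disjoint and their distance is $|\ln(r/r')|$.

**Definition (walls).** The $\Delta$-walls, or walls, are the planes $\gamma P$ with $\gamma\in\Delta$.

For example, $\tau P$ is bounded by $|z-m|^2=p$, with matrix $\begin{pmatrix}1&-m\\-m&m^2-p\end{pmatrix}$. Its product with $H_0$ is $\frac12(-(m^2-p)+p)=p-\frac{m^2}2$. So $P$ and $\tau P$ are at distance $\operatorname{arccosh}\left(\frac{m^2}{2p}-1\right)$ as soon as $\frac{m^2}{2p}-1>1$. For $p=2,m=5$ the hyperbolic cosine is $21/4$. For $m=1$ and $p=2$, by contrast, the circles of radius $\sqrt2$ about $0$ and $1$ cross, so the congruence condition is needed.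

**Lemma 2.** Distinct walls are disjoint, at distance at least $d_0:=\operatorname{arccosh}\left(\frac{m^2}{2p}-1\right)$, and $d_0>\ln p$. All walls are hemispheres of radius at most $\sqrt p$.

**Proof.** By equivariance it suffices to compare $P$ and $\gamma P$ with $\gamma\in\Delta$. Since $\gamma^{-1}\equiv I\bmod m$, a matrix of $\gamma P$ is
$$H'=(\gamma^{-1})^*H_0\gamma^{-1}=H_0+mX,\qquad X=\begin{pmatrix}A&B\\ \bar B&D\end{pmatrix},$$
with $X$ Hermitian with entries in $\mathcal O$, so $A,D\in\mathcal O\cap\mathbb R=\mathbb Z$. Let $\kappa=q(X)=|B|^2-AD\in\mathbb Z$. From $p=q(H')=p+2m\langle H_0,X\rangle+m^2\kappa$ we get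
$$\langle H_0,X\rangle=-\frac{m\kappa}2,\qquad \frac{\langle H_0,H'\rangle}p=1-\frac{m^2\kappa}{2p}.$$

If $\kappa=0$, then $0=\langle H_0,X\rangle=\frac12(pA-D)$, so $D=pA$ and $|B|^2=AD=pA^2$. By Fact (∗), $A=B=0$, hence $D=0$, $X=0$ and $\gamma P=P$.

If $\kappa\ne0$, then $\left|1-\frac{m^2\kappa}{2p}\right|\ge\frac{m^2}{2p}-1$. Since $m>p+1$, this is larger than
$$\frac{(p+1)^2}{2p}-1=\tfrac12(p+p^{-1})=\cosh\ln p>1 .$$
By Step 2 the planes are disjoint at distance at least $d_0$, and $d_0>\ln p$.

Finally let $\begin{pmatrix}A&B\\ \bar B&D\end{pmatrix}=(\gamma^{-1})^*H_0\gamma^{-1}$ be the matrix of any wall. Then $A,D\in\mathbb Z$, $B\in\mathcal O$ and $|B|^2-AD=p$. If $A=0$, then $|B|^2=p$, against Fact (∗). So $|A|\ge1$ and the radius is $\sqrt p/|A|\le\sqrt p$. $\square$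

The example of $\tau P$ shows that the bound $d_0$ is attained. The inequality $d_0>\ln p$ is exactly what the condition $m>p+1$ buys: for $m=p+1$ the number would be $\ln p$. It will be needed in Section 9.

**Step 3: the chamber $C$ and its closure.** This is to set up the piece that we reflect. Two points of an open ball of radius $d_0/2$ are less than $d_0$ apart, so by Lemma 2 such a ball meets at most one wall. In particular the walls are locally finite. The components of the complement of all walls are called chambers; they are open, and their boundary points lie on walls. The set $\{t>\sqrt p\}$ is connected and misses all walls. Let $C$ be the chamber containing it and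
$$G=\mathrm{Stab}_\Delta(C).$$
The translation $\tau\in\Delta$ preserves $\{t>\sqrt p\}$, so $\tau\in G$. The point $(0,\sqrt p)\in P$ is a limit of the points $(0,t)\in C$, $t>\sqrt p$, so $P$ meets $\bar C$.

For a wall $Q$, each of the two one-sided open $d_0$-collars of $Q$ (the points on a given side at positive distance less than $d_0$ from $Q$) is connected and misses all walls, so it lies in one chamber. If $Q$ meets $\bar C$ at a point $y$, then $C$ meets a small ball about $y$, hence meets one of the two collars, hence contains it; so $Q\subset\bar C$. Let $\mathcal Q$ be the set of walls contained in $\bar C$. Then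
$$P\in\mathcal Q,\qquad \bar C=C\cup\bigcup_{Q\in\mathcal Q}Q .$$
For $Q\in\mathcal Q$ let $D_Q^+$ be the open side of $Q$ that contains the connected set $C$, and $D_Q^-$ the other open side. The $d_0$-collar of $Q$ in $D_Q^+$ lies in $C$.

Let $Q\ne Q'$ be in $\mathcal Q$. Then $Q'\subset\bar C\setminus Q\subset D_Q^+$, and likewise $Q\subset D_{Q'}^+$. So $Q'\cup D_{Q'}^-$ is connected, misses $Q$ and meets $D_Q^+$, which gives
$$Q'\cup D_{Q'}^-\subset D_Q^+ .\tag{4}$$

## 5. Reflecting the chamber tiles $\mathbb H^3$

Let $\rho_Q$ be the reflection in $Q$, let $W=\langle\rho_Q:Q\in\mathcal Q\rangle$, and call the sets $wC$, $w\in W$, tiles. The reflected planes $wQ$ are in general not $\Delta$-walls, so their separation has to be proved again; this is the last part of the next lemma.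

**Lemma 3.**

1. $W$ is the free product of the groups $\langle\rho_Q\rangle\cong\mathbb Z/2$, $Q\in\mathcal Q$, and $wC\cap C=\emptyset$ for $1\ne w\in W$.
2. $\bigcup_ww\bar C=\mathbb H^3$. For $y\in w\bar C$, the ball $B(y,d_0/2)$ meets only $w\bar C$ and at most one further closed tile, of the form $w\rho_Q\bar C$ with $Q\in\mathcal Q$.
3. A point of $wC$ lies in no closed tile other than $w\bar C$. A point of $wQ$ ($Q\in\mathcal Q$) lies in exactly the two closed tiles $w\bar C$ and $w\rho_Q\bar C$. The complement of $\bigcup_{w,Q}wQ$ is the disjoint union of the tiles. Every ball $B(y,d_0/2)$ meets at most one of the planes $wQ$.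

**Proof of 1.** The purpose is to run ping-pong on the half-spaces $D_Q^-$. Let $w=\rho_{Q_1}\cdots\rho_{Q_n}$ be a reduced word, $n\ge1$, $Q_i\ne Q_{i+1}$. First $\rho_{Q_n}C\subset D^-_{Q_n}$. By (4) $D^-_{Q_n}\subset D^+_{Q_{n-1}}$, so $\rho_{Q_{n-1}}\rho_{Q_n}C\subset D^-_{Q_{n-1}}$, and so on. We end with $wC\subset D^-_{Q_1}$, which is disjoint from $C$. In particular $w\ne1$.

**Proof of 2.** The purpose is to see that a neighbourhood of uniform size of $\bar C$ is covered by $\bar C$ and its mirror images. By equivariance let $y\in\bar C$ and $B=B(y,d_0/2)$. The ball $B$ meets at most one $\Delta$-wall.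

If it meets none, then $y\in C$ and $B\subset C$.

Suppose $B$ meets the wall $Q$. Then $Q\in\mathcal Q$. Indeed, if $y$ lies on a wall, that wall is $Q$, so $Q$ meets $\bar C$. Otherwise $y\in C$, and the segment in $B$ from $y$ to a point of $Q$ first leaves $C$ at a point of a wall in $\mathcal Q$, which must be $Q$. The convex set $B\cap D_Q^+$ misses all walls. It contains a point of $C$: the point $y$ if $y\in C$, and points of the $D_Q^+$-collar of $Q$ if $y\in Q$. So $B\cap D_Q^+\subset C$. Now let $u\in B\cap D_Q^-$. The segment $[u,y]$ meets $Q$ in a point $o$, and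
$$d(\rho_Qu,y)\le d(\rho_Qu,o)+d(o,y)=d(u,o)+d(o,y)=d(u,y).$$
So $\rho_Qu\in B\cap D_Q^+\subset C$ and $u\in\rho_QC$. Altogether $B\subset C\cup Q\cup\rho_QC\subset\bar C\cup\rho_Q\bar C$.

Hence $\bigcup_ww\bar C$ contains the $d_0/2$-neighbourhood of itself, so it is all of $\mathbb H^3$. If another closed tile $w'\bar C$ met the open set $B$, then $w'C$ would meet $B$, and $B\subset\bar C\cup\rho_Q\bar C$ (or $B\subset C$). But $w'C$ is open and by part 1 disjoint from $C$ and $\rho_QC$, hence from their closures, a contradiction.

**Proof of 3.** This records how tiles meet. If $y\in C\cap w'\bar C$, then the open set $C$ meets $w'C$, so $w'=1$. If $y\in Q\in\mathcal Q$, then $y\in\bar C\cap\rho_Q\bar C$, and by part 2 $y$ lies in no other closed tile. Translating by $w$ gives the first two sentences. A point on none of the planes lies in some $w\bar C=wC\cup\bigcup_QwQ$, hence in $wC$. Conversely a point of $wC$ lies in only one closed tile, while a point on a plane $w'Q'$ lies in two. Tiles are disjoint by part 1. This is the third sentence.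

For the last, let $y\in\bar C$ and let $w'Q'$ meet $B(y,d_0/2)$ in a point $u$. The point $u$ lies in exactly the closed tiles $w'\bar C$ and $w'\rho_{Q'}\bar C$. By part 2 these two tiles must be $\bar C$ and $\rho_Q\bar C$, where $Q$ is the unique wall meeting the ball. So $\{w',w'\rho_{Q'}\}=\{1,\rho_Q\}$. Hence $w'\in\{1,\rho_Q\}$ and $\rho_{Q'}=\rho_Q$, so $Q'=Q$ and $w'Q'=Q$. $\square$

## 6. The group $\Gamma=(W\rtimes G)^+$

An element $g\in G$ satisfies $gC=C$ and permutes the $\Delta$-walls. So $G$ permutes $\mathcal Q$, and $g\rho_Qg^{-1}=\rho_{gQ}$ shows that $G$ normalizes $W$. By Lemma 3(1), $W\cap G=1$. Let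
$$\hat\Gamma=WG=W\rtimes G,\qquad \Gamma=\{\gamma\in\hat\Gamma:\gamma\text{ preserves orientation}\},$$
so $\Gamma$ has index $2$ in $\hat\Gamma$. The group $\hat\Gamma$ permutes the tiles, because $wg\cdot w'C=w(gw'g^{-1})C$. The stabilizer of $C$ in $\hat\Gamma$ is $G$, since $wgC=wC$ equals $C$ only for $w=1$.

Geometrically (we shall not use this), $\Gamma\backslash\mathbb H^3$ is the double of $G\backslash\bar C$ along its boundary. There are two $\Gamma$-orbits of tiles, those of $C$ and of $\rho C$, and $C$ has stabilizer $G$. Across a point $y\in Q$ lies the tile $\rho_QC=(\rho_Q\rho)\rho C$ with $\rho_Q\rho\in\Gamma$, and $(\rho_Q\rho)^{-1}y=\rho\rho_Qy=\rho y$. So $y\in\partial C$ is glued to its mirror image $\rho y$ in the second copy.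

**Step 1: $\Gamma$ is discrete.** Let $\gamma_n\to1$ in $\hat\Gamma$ and $z\in C$. Eventually $\gamma_nz\in C$, so $\gamma_nC=C$ and $\gamma_n\in G\subset\Delta$, which is discrete. So $\gamma_n=1$ eventually.

**Step 2: $\Gamma$ has finite covolume.** Here we use that $C$ is a chamber for the lattice $\Delta$. By Lemma 3, $W$ permutes the tiles simply transitively and the tiles cover $\mathbb H^3$ up to a null set, so up to null sets $\hat\Gamma\backslash\mathbb H^3$ is $G\backslash C$. If $\delta\in\Delta$ and $\delta C\cap C\ne\emptyset$, then $\delta C=C$ and $\delta\in G$. So $G\backslash C$ embeds in $\Delta\backslash\mathbb H^3$, which has finite volume.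

**Step 3: $\Gamma$ is torsion-free.** This makes $\Gamma\backslash\mathbb H^3$ a manifold. A finite-order $\gamma\in\Gamma$ fixes some $z\in\mathbb H^3$. After conjugation by an element of $W$ (which normalizes $\Gamma$) we may take $z\in\bar C$. If $\gamma C=C$, then $\gamma\in G\subset\Delta$, so $\gamma=1$ by Step 1 of Section 4. Otherwise $z$ lies in the second closed tile $\gamma\bar C$, so by Lemma 3(3) $z\in Q$ for some $Q\in\mathcal Q$, and $\gamma C=\rho_QC$. Then $\rho_Q\gamma\in G$ preserves orientation, so $\gamma$ reverses it, a contradiction.

**Step 4: $\Gamma$ is not cocompact.** It contains the parabolic element $\tau\in G$.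

**Step 5: $\Gamma<\mathrm{PSL}_2(\mathcal O[1/p])$, and its parabolic fixed points lie in $\mathbb P^1(k)$.** This is the easy half of Theorem A(1). Let $Q=\delta P$ with $\delta\in\Delta$. Then $\rho_Q=\delta\rho\delta^{-1}$ is the map $z\mapsto M\bar z$ with
$$M=\delta\begin{pmatrix}0&p\\1&0\end{pmatrix}\bar\delta^{-1},$$
which has entries in $\mathcal O$ and determinant $-p$. In particular $W$ preserves $\mathbb P^1(k)$. An element of $\Gamma$ is a product of an even number $2l$ of reflections $\rho_Q$ and an element of $G$, so it is represented by a matrix over $\mathcal O$ of determinant $p^{2l}$. Dividing by $p^l$ gives an element of $\mathrm{PSL}_2(\mathcal O[1/p])\subset\mathrm{PSL}_2(k)$, and parabolic elements of $\mathrm{PSL}_2(k)$ have their fixed points in $\mathbb P^1(k)$ (Section 2).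

It remains to show that every $x\in\mathbb P^1(k)$ is a parabolic fixed point of $\Gamma$.

## 7. Rays to a point of $\mathbb P^1(k)$ with finitely many crossings

The direct approach is to take a ray $c$ starting in $C$ and ending at $x\in\mathbb P^1(k)$, follow it until it has crossed its last plane $wQ$, and find a parabolic element of $\Delta$ that fixes the endpoint and preserves the tile. Let us see how far this goes.

**Remark 1.** If $c$ crosses only finitely many planes $wQ$, then $x$ is a parabolic fixed point of $\Gamma$.

To check this, we first find for each $y\in\mathbb P^1(k)$ a horoball at $y$ that misses all $\Delta$-walls. Write $y=a/b$ with $v=(a,b)^T\in\mathcal O^2\setminus0$ and choose $g\in\mathrm{SL}_2(\mathbb C)$ with $gv=(1,0)^T$. Let $H'=(\delta^{-1})^*H_0\delta^{-1}$, $\delta\in\Delta$, be the matrix of a wall. The image of the wall under $g$ has matrix $(g^{-1})^*H'g^{-1}$, whose upper left entry is $v^*H'v=|a'|^2-p|b'|^2$ with $(a',b')^T=\delta^{-1}v\in\mathcal O^2\setminus0$. This is a nonzero integer by Fact (∗), so the image is a hemisphere of radius at most $\sqrt p$. Thus $B_y=g^{-1}\{t>\sqrt p\}$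 is a horoball at $y$ that misses all walls and lies in one chamber. The parabolic element $\eta\in\Delta$ of (1) fixes $y$, preserves $B_y$, and hence preserves that chamber.

If now $c$ eventually lies in the tile $wC$, put $y=w^{-1}x$. The ray $w^{-1}c$ eventually lies in $C$ and enters $B_y$, so $B_y\subset C$ and $\eta\in G$. Then $w\eta w^{-1}\in\Gamma$ is parabolic and fixes $x$.

The approach stops exactly when $c$ crosses infinitely many planes: then there is no last tile, and nothing said so far forbids this. At each crossing the ray, pulled back to $C$, gets a new endpoint $y\in\mathbb P^1(k)$, with a new horoball $B_y$ that could be much smaller than the old one, so that the ray would never catch up.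

This suggests what to measure. We need a function that says how deep a point of $\mathbb H^3$ lies in the cusp at $y$, with three properties: it is invariant under $\mathrm{SL}_2(\mathcal O)$, it grows at the exact rate $e^s$ along rays to $y$, and it loses at most a fixed factor at a reflection. If the factor is $p$ and the crossings are at least $d_0>\ln p$ apart, growth wins.

## 8. Horofunctions and their jump by $p^{\pm1}$ under reflection

**Definition (horofunction).** For $v=(a,b)\in\mathbb C^2\setminus0$ and $w=(z,t)\in\mathbb H^3$ put
$$Q_w(v)=\frac{|a-bz|^2+|b|^2t^2}{t}.$$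
For $x=a/b\in\mathbb P^1(k)$ with $v=(a,b)\in k^2\setminus0$, let $I_v=a\mathcal O+b\mathcal O$, a fractional ideal with norm $\mathrm N(I_v)$, and put
$$h(x,w)=\frac{\mathrm N(I_v)}{Q_w(v)} .$$
(Here $w$ is a point of $\mathbb H^3$. When $W$ is in play, $w$ will again denote an element of $W$ and points will be called $z$ or $u$; the letter $u$ for the matrix in (3) returns only in Section 10.)

The value $h(x,w)$ does not depend on $v$: for $\lambda\in k^*$ both $\mathrm N(I_v)$ and $Q_w(v)$ are multiplied by $|\lambda|^2$ under $v\mapsto\lambda v$.

If $w=g\cdot(0,1)$ with $g\in\mathrm{SL}_2(\mathbb C)$, then $Q_w(v)=\|g^{-1}v\|^2$. The right side does not depend on $g$, because the stabilizer of $(0,1)$ is $\mathrm{SU}(2)$; and for $g=\begin{pmatrix}\sqrt t&z/\sqrt t\\0&1/\sqrt t\end{pmatrix}$ we have $g^{-1}v=\left((a-bz)/\sqrt t,\ \sqrt t\,b\right)$, of squared norm $Q_w(v)$. Consequently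
$$Q_{\gamma w}(\gamma v)=Q_w(v)\qquad(\gamma\in\mathrm{SL}_2(\mathbb C)).\tag{5}$$

Examples: $h(\infty,(z,t))=t$ and $h(0,(z,t))=t/(|z|^2+t^2)$. On $P$ the second is $t/p$, and $\rho(\infty)=0$: the reflection has multiplied $h$ by $p^{-1}$. In the other direction take $x=p$, so $\rho(x)=1$. On $P$ we have $h(p,(z,t))=t/(p^2-2p\,\mathrm{Re}\,z+p)$ and $h(1,(z,t))=t/(1-2\,\mathrm{Re}\,z+p)$: the reflection has multiplied $h$ by $p$.

**Lemma 4.**

1. $h(\gamma x,\gamma w)=h(x,w)$ for $\gamma\in\mathrm{SL}_2(\mathcal O)$.
2. $h(x,(z,t))\le\max(t,1/t)$.
3. If $c$ is a unit-speed geodesic ray ending at $x$, then $h(x,c(s))=e^sh(x,c(0))$.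
4. If $w\in Q=\delta P$ with $\delta\in\Delta$, then $h(\rho_Qx,w)\in\{p^{-1}h(x,w),\,p\,h(x,w)\}$.

**Proof of 1.** The entries of $\gamma v$ generate the same ideal as those of $v$, so $I_{\gamma v}=I_v$; combine this with (5).

**Proof of 2.** This bound, uniform in $x$, will give boundedness on compact sets. If $b\ne0$, then $b\mathcal O\subset I_v$ gives $\mathrm N(I_v)\le|b|^2$, and $Q_w(v)\ge|b|^2t$, so $h\le1/t$. If $b=0$, then $h=t$.

**Proof of 3.** Choose $g\in\mathrm{SL}_2(\mathbb C)$ with $gx=\infty$. Then $gv=(a',0)$, and by (5) $Q_{c(s)}(v)=Q_{gc(s)}(gv)=|a'|^2/\mathrm{height}(gc(s))$. The ray $gc$ is vertical and goes upward at unit speed, so its height is a constant times $e^s$.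

**Proof of 4.** First let $Q=P$, $w=(z,t)$ with $|z|^2+t^2=p$. The point $\rho x=p\bar b/\bar a$ is represented by $v'=(p\bar b,\bar a)$. Using $|z|^2+t^2=p$,
$$t\,Q_w(v')=|p\bar b-\bar az|^2+|a|^2t^2=p^2|b|^2-2p\,\mathrm{Re}(\bar abz)+p|a|^2,$$
$$t\,Q_w(v)=|a-bz|^2+|b|^2t^2=|a|^2-2\,\mathrm{Re}(\bar abz)+p|b|^2,$$
so $Q_w(v')=p\,Q_w(v)$. Next, $I_{v'}$ is the complex conjugate of $a\mathcal O+pb\mathcal O$, and has the same norm. The ideal $a\mathcal O+pb\mathcal O$ has the same valuations as $I_v$ at all primes other than $\mathfrak p=p\mathcal O$, and at $\mathfrak p$ its valuation is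
$$\min\left(v_{\mathfrak p}(a),v_{\mathfrak p}(b)+1\right)\in\{v_{\mathfrak p}(I_v),\,v_{\mathfrak p}(I_v)+1\}.$$
As $\mathrm N(\mathfrak p)=p^2$, we get $\mathrm N(I_{v'})/\mathrm N(I_v)\in\{1,p^2\}$. Dividing by the factor $p$ from $Q_w$, $h(\rho x,w)/h(x,w)\in\{p^{-1},p\}$.

For $Q=\delta P$ we have $\rho_Q=\delta\rho\delta^{-1}$ and $\delta^{-1}w\in P$. By part 1, $h(\rho_Qx,w)=h(\rho\,\delta^{-1}x,\delta^{-1}w)$ and $h(x,w)=h(\delta^{-1}x,\delta^{-1}w)$, and the case of $P$ applies. $\square$

**Definition (the function $F_x$).** For $x\in\mathbb P^1(k)$ and $z\in\mathbb H^3$ let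
$$F_x(z)=\max\{h(w^{-1}x,w^{-1}z):w\in W,\ z\in w\bar C\}.$$
By Lemma 3 the maximum is over one or two elements $w$, and $w^{-1}x\in\mathbb P^1(k)$ by Step 5 of Section 6. In words: pull $z$ back to $\bar C$, and measure its depth in the cusp at the pulled-back $x$.

**Step 1: $F_{\gamma x}(\gamma z)=F_x(z)$ for $\gamma\in\hat\Gamma$.** This will let us move points by $\Gamma$ into a fixed compact set. Write $\gamma=w'g$ with $w'\in W$, $g\in G$. Since $gC=C$, $z\in w\bar C$ if and only if $\gamma z\in w''\bar C$ with $w''=w'gwg^{-1}\in W$, and $w\mapsto w''$ is a bijection of $W$. Moreover $w''^{-1}\gamma=gw^{-1}g^{-1}w'^{-1}w'g=gw^{-1}$, so $h(w''^{-1}\gamma x,w''^{-1}\gamma z)=h(gw^{-1}x,gw^{-1}z)=h(w^{-1}x,w^{-1}z)$ by Lemma 4(1).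

**Step 2: for $\mathcal K\subset\mathbb H^3$ compact, $\sup\{F_x(z):x\in\mathbb P^1(k),\,z\in\mathcal K\}<\infty$.** This gives the contradiction in the next section. Cover $\mathcal K$ by finitely many balls of radius $d_0/2$; by Lemma 3(2) $\mathcal K$ meets only finitely many closed tiles $w\bar C$. For each of these $w$, Lemma 4(2) bounds $h$ on $\mathbb P^1(k)\times w^{-1}\mathcal K$.

## 9. Growth $e^s$ against loss $p$ per crossing: proof of Theorem A(1)

Let $x\in\mathbb P^1(k)$, and let $c$ be a unit-speed ray with $c(0)\in C$ that ends at $x$.

**Step 1: crossings are at least $d_0$ apart.** This bounds the number of times a factor $p$ can be lost. By Lemma 3(3) $c(0)$ lies on no plane $wQ$, so $c$ is contained in none, and meets each of them at most once, and transversally. Two distinct crossing times belong to different planes. If they differed by less than $d_0$, the ball of radius $d_0/2$ about the midpoint of the corresponding segment of $c$ would meet two planes, against Lemma 3(3); and a single point of $c$ lies on at most one plane for the same reason. So the crossing times form a finite or infinite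 sequence $0<t_1<t_2<\cdots$ with $t_{j+1}-t_j\ge d_0$, and the number $n(s)$ of crossings up to time $s$ satisfies
$$n(s)\le1+s/d_0.\tag{6}$$

**Step 2: which tiles the ray visits.** This is to express $F_x$ along $c$. Put $t_0=0$. On $(t_j,t_{j+1})$ the ray misses all planes, so it lies in one tile $w_jC$; here $w_0=1$. (If there is a last crossing $t_j$, read $t_{j+1}=\infty$.) The point $c(t_{j+1})$ lies in $w_j\bar C$ and on some plane, hence not in $w_jC$ by Lemma 3(3), so $c(t_{j+1})\in w_jQ_{j+1}$ for some $Q_{j+1}\in\mathcal Q$. After $t_{j+1}$ the ray is on the other side of $w_jQ_{j+1}$ from $w_jC$. The only other closed tile containing $c(t_{j+1})$ is $w_j\rho_{Q_{j+1}}\bar C$, so $w_{j+1}=w_j\rho_{Q_{j+1}}$.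

**Step 3: $F_x(c(s))\to\infty$.** This is the heart of the proof. By Lemma 4(3), applied to the ray $w_j^{-1}c$ ending at $w_j^{-1}x$, the quantity $h(w_j^{-1}x,w_j^{-1}c(s))$ grows exactly like $e^s$ on $[t_j,t_{j+1}]$. At the crossing, put $y=w_j^{-1}x\in\mathbb P^1(k)$, $Q=Q_{j+1}$ and $u=w_j^{-1}c(t_{j+1})\in Q$. The new value is
$$h\left(w_{j+1}^{-1}x,w_{j+1}^{-1}c(t_{j+1})\right)=h(\rho_Qy,\rho_Qu)=h(\rho_Qy,u)\ge p^{-1}h(y,u)$$
by Lemma 4(4). Multiplying these together and using (6),
$$F_x(c(s))\ \ge\ h(x,c(0))\,e^s\,p^{-n(s)}\ \ge\ p^{-1}h(x,c(0))\,e^{s(1-\ln p/d_0)}\ \longrightarrow\ \infty,\tag{7}$$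
because $d_0>\ln p$. With $m=p+1$ the exponent in (7) would be $0$ and the estimate would say nothing about growth.

**Step 4: $x$ is a parabolic fixed point.** We play (7) against the cusp decomposition. As $\Gamma$ is torsion-free, discrete, and of finite covolume, there is a $\Gamma$-invariant family of pairwise disjoint open horoballs centred at parabolic fixed points of $\Gamma$ such that $\Gamma$ acts cocompactly on the complement $Y$ of their union. Suppose $x$ is not a parabolic fixed point. Then there are $s_j\to\infty$ with $c(s_j)\in Y$: otherwise $c$ is eventually in the union, by connectedness in a single horoball, and so it ends at the centre of that horoball, which is a parabolic fixed point. Choose $\gamma_j\in\Gamma$ with $\gamma_jc(s_j)$ in a fixed compact set $\mathcal K$. Then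
$$F_x(c(s_j))=F_{\gamma_jx}(\gamma_jc(s_j))$$
is bounded, by Steps 1 and 2 of Section 8. This contradicts (7).

So every point of $\mathbb P^1(k)$ is a parabolic fixed point of $\Gamma$. Together with Step 5 of Section 6 this proves Theorem A(1). $\square$

## 10. The trace $2+m^2/p$: proof of Theorem A(2) and of the Corollary

**Proof of Theorem A(2).** We have $\tau\in G$ and $\rho=\rho_P\in W$, since $P\in\mathcal Q$. So the element $u=\tau\cdot\rho\tau\rho$ of (3) lies in $\hat\Gamma$, and it preserves orientation, so $u\in\Gamma$; its trace is $\pm(2+m^2/p)$. If $\Gamma$ were commensurable, up to conjugation, with a subgroup of some $\mathrm{PSL}_2(\mathcal O_d)$, then a conjugate of a finite-index subgroup of $\Gamma$, and hence a conjugate of some power $u^n$ with $n\ge1$, would lie in $\mathrm{PSL}_2(\mathcal O_d)$. This contradicts Lemma 1 with $R=\mathbb Z$ and $S=\mathcal O_d$. Since non-cocompact arithmetic Kleinian groups are, up to conjugation, commensurable with some $\mathrm{PSL}_2(\mathcal O_d)$, $\Gamma$ is not arithmetic. $\square$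

**Proof of the Corollary.** Take $k=K$, $p=2$, $m=5$; then $2$ is inert in $K$, $5>3$ and $2\nmid5$. By Theorem A(1) the set of parabolic fixed points of $\Gamma=\Gamma_{K,2,5}$ is exactly $\mathcal P$, so the cusped manifold $\Gamma\backslash\mathbb H^3$ is Gieseking-like. The Gieseking manifold is doubly covered by the figure-8 knot complement, whose group is conjugate into $\mathrm{PSL}_2(\mathbb Z[e^{i\pi/3}])$ by Riley's theorem. By Theorem A(2), $\Gamma\backslash\mathbb H^3$ is not commensurable with it. Since every manifold commensurable with the Gieseking manifold is Gieseking-like, the inclusion of classes is strict. $\square$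

## 11. Infinitely many classes, and integral traces as the criterion: proof of Theorem B

**Proof of Theorem B(1).** Suppose that $\Gamma_{k,p,m}$ and $\Gamma_{k',p',m'}$ are commensurable up to conjugation.

**Step 1: $p=p'$.** The traces see the prime. If $p\ne p'$, then a conjugate of some power $u^n$, $n\ge1$, of the element $u\in\Gamma_{k,p,m}$ lies in $\mathrm{PSL}_2(\mathcal O_{k'}[1/p'])$, where $\mathcal O_{k'}$ is the ring of integers of $k'$. The ring $\mathcal O_{k'}[1/p']$ is integral over $R=\mathbb Z[1/p']$, and $1/p\notin R$. This contradicts Lemma 1.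

**Step 2: $k=k'$.** The cusps see the field. Parabolic fixed point sets do not change on passing to finite-index subgroups, so by Theorem A(1) some Möbius or anti-Möbius map carries $\mathbb P^1(k)$ onto $\mathbb P^1(k')$. The set of cross-ratios of quadruples of distinct points of $\mathbb P^1(k)$ is $k\setminus\{0,1\}$, which is stable under complex conjugation, and likewise for $k'$. Hence $k=k'$.

**Step 3: infinitely many classes.** There are infinitely many primes $p\equiv2\bmod3$, and all are inert in $K$. For each there is an admissible $m$: take $m=5$ if $p=2$, and $m=p+2$, which is prime to $p$, if $p\ne2$. By Theorem A(1) all these $\Gamma_{K,p,m}$ give Gieseking-like manifolds, and by Step 1 different primes give different commensurability classes. $\square$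

**Proof of Theorem B(2).** Let $\Gamma$ be normalized so that $\mathcal P$ consists of parabolic fixed points of $\Gamma$, let $\Gamma^+$ be its orientation-preserving subgroup, and let $\mathcal O=\mathbb Z[e^{i\pi/3}]$ be the ring of integers of $K$, a principal ideal domain. By Riley's theorem, (a) says that $\Gamma$ is, up to conjugation, commensurable with $\mathrm{PSL}_2(\mathcal O)$. We shall use twice that a Möbius map $\varphi$ sending $0,1,\infty$ into $\mathbb P^1(K)$ lies in $\mathrm{PGL}_2(K)$: some element of $\mathrm{PGL}_2(K)$ has the same effect on these three points, and a Möbius map is determined by it.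

**(a) implies (b).** This is immediate, as $\mathrm{PSL}_2(\mathcal O)$ is arithmetic.

**(b) implies (a).** The cusps determine the field. Some conjugate $\varphi\Gamma\varphi^{-1}$ is commensurable with some $\mathrm{PSL}_2(\mathcal O_d)$, so $\mathcal P\subset\varphi^{-1}\left(\mathbb P^1(\mathbb Q(\sqrt{-d}))\right)$. Hence the cross-ratios of points of $\mathcal P$ lie in $\mathbb Q(\sqrt{-d})$; if $\varphi$ is anti-Möbius they are first conjugated, which preserves this field. They include $e^{i\pi/3}$, so $\mathbb Q(\sqrt{-d})=K$, $\mathcal O_d=\mathcal O$, and (a) holds.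

**(a) implies (c).** We show first that the conjugation preserves $\mathcal P$, then that eigenvalues are integral. Let $\varphi\Gamma\varphi^{-1}$ be commensurable with $\mathrm{PSL}_2(\mathcal O)$. The parabolic fixed point set of $\mathrm{PSL}_2(\mathcal O)$ is $\mathcal P$ (Section 2), so that of $\Gamma$ is $\varphi^{-1}\mathcal P$, and $\varphi^{-1}\mathcal P\supset\mathcal P$. Thus $\varphi$ sends $0,1,\infty$ into $\mathcal P$. Since complex conjugation fixes $0,1,\infty$, $\varphi$ is an element of $\mathrm{PGL}_2(K)$, possibly composed with complex conjugation. Both preserve $\mathcal P$, so $\varphi^{-1}\mathcal P=\mathcal P$, the first half of (c). For the second, let $\gamma\in\Gamma^+$ have normalized eigenvalues $\mu^{\pm1}$. Some power $\gamma^n$, $n\ge1$, is conjugated by $\varphi$ into $\mathrm{PSL}_2(\mathcal O)$, so $\mu^n+\mu^{-n}$ is, up to sign and complex conjugation, in $\mathcal O$; it is an algebraic integer. So $\mu^{\pm n}$, hence $\mu^{\pm1}$, are algebraic integers, and so is $\operatorname{tr}^2(\gamma)/\det(\gamma)=(\mu+\mu^{-1})^2$.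

**(c) implies (a).** We conjugate a finite-index subgroup into $\mathrm{PSL}_2(\mathcal O)$, in three steps.

**Step 1: a finite-index subgroup lies in $\mathrm{PSL}_2(K)$ and has traces in $\mathcal O$.** The group $\Gamma^+$ preserves its set of parabolic fixed points, which equals that of $\Gamma$, which is $\mathcal P=\mathbb P^1(K)$. So each element of $\Gamma^+$ sends $0,1,\infty$ into $\mathbb P^1(K)$, and $\Gamma^+<\mathrm{PGL}_2(K)$. Let $\Gamma^{(2)}$ be the subgroup generated by the squares of elements of $\Gamma^+$. It is normal, and the quotient is a finitely generated group in which every element has square $1$, hence finite abelian; so $\Gamma^{(2)}$ has finite index in $\Gamma^+$. If $\gamma\in\mathrm{GL}_2(K)$ represents an element of $\Gamma^+$, then $\gamma^2/\det\gamma\in\mathrm{SL}_2(K)$, so $\Gamma^{(2)}<\mathrm{PSL}_2(K)$. Let $\Lambda\subset\mathrm{SL}_2(K)$ be the preimage of $\Gamma^{(2)}$. The traces of elements of $\Lambda$ lie in $K$, and their squares are algebraic integers by (c); so the traces are algebraic integers in $K$, that is, elements of $\mathcal O$.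

**Step 2: the $\mathcal O$-span $L$ of $\Lambda$ is finitely generated.** This turns integral traces into integral structure. $L$ is a subring of $M_2(K)$ containing $\mathcal O\cdot I$, and its elements have traces in $\mathcal O$. As $\Gamma^{(2)}$ has finite covolume, it has no fixed point on $\partial\mathbb H^3$. A line in $\mathbb C^2$ invariant under $\Lambda$ would be such a fixed point, so $\Lambda$ acts irreducibly on $\mathbb C^2$. By Burnside's theorem $\Lambda$ spans $M_2(\mathbb C)$ over $\mathbb C$, so it contains four elements $g_1,\dots,g_4$ that are linearly independent over $\mathbb C$; they form a $K$-basis of $M_2(K)$. For $y\in L$ we have $yg_i\in L$, so $\operatorname{tr}(yg_i)\in\mathcal O$ for all $i$. The trace form is nondegenerate, so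
$$L\subset\{y\in M_2(K):\operatorname{tr}(yg_i)\in\mathcal O,\ i=1,\dots,4\},$$
and the right side is a finitely generated $\mathcal O$-module, spanned by the dual basis of $g_1,\dots,g_4$. As $\mathcal O$ is Noetherian, $L$ is finitely generated.

**Step 3: conjugation into $\mathrm{PSL}_2(\mathcal O)$.** We look for a lattice in $K^2$ that $\Lambda$ preserves. Let $L\cdot\mathcal O^2\subset K^2$ be the $\mathcal O$-module generated by all $yv$ with $y\in L$, $v\in\mathcal O^2$. It is finitely generated, contains $\mathcal O^2$, and is stable under $L$. Since $\mathcal O$ is a principal ideal domain, it is free of rank $2$: $L\cdot\mathcal O^2=g\mathcal O^2$ for some $g\in\mathrm{GL}_2(K)$. Then $g^{-1}Lg\subset M_2(\mathcal O)$, and therefore $g^{-1}\Lambda g\subset\mathrm{SL}_2(\mathcal O)$. So a conjugate of $\Gamma^{(2)}$ lies in $\mathrm{PSL}_2(\mathcal O)$. Both groups have finite covolume, so the index is finite. As $\Gamma^{(2)}$ has finite index in $\Gamma$, the group $\Gamma$ is, up to conjugation, commensurable with $\mathrm{PSL}_2(\mathcal O)$, and (a) holds. $\square$
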